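# A copy of $F/B$ in $K_2$ that neither completion nor localization detects

## 1. Degrees zero and one, and the ring $k[[t]]$

All rings are commutative with $1$. Let $A$ be a one-dimensional Noetherian local ring with maximal ideal $\mathfrak m$. We say *complete* for $\mathfrak m$-adically complete, and $K_n$ is Quillen $K$-theory, written additively. Two objects are attached to $A$.

**Definition (completed $K$-groups).** $\hat K_n(A):=\varprojlim_r K_n(A/\mathfrak m^r)$.

For example, $\hat K_1(k[[t]])=\varprojlim_r (k[t]/t^r)^\times=k[[t]]^\times$.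

**Definition ($\operatorname{Frac}A$).** $\operatorname{Frac}A:=\prod_{\mathfrak p}A_{\mathfrak p}$, the product over the minimal primes $\mathfrak p$ of $A$. Its spectrum is the punctured spectrum $\operatorname{Spec}A\setminus\{\mathfrak m\}$, and when $A$ is Cohen–Macaulay it is the total quotient ring.

Two examples. For $A=k[[t]][z]/(z^3)$ the only minimal prime is $(z)$, an element outside it is a nonzero power series plus a nilpotent, and $\operatorname{Frac}A=k((t))[z]/(z^3)$. For $A=k[[s,t]]/(s^2,st)$, which is not Cohen–Macaulay, the only minimal prime is $(s)$; inverting $t$ forces $s=0$, so $\operatorname{Frac}A=k((t))$, and $A\to\operatorname{Frac}A$ is not injective.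

The question is whether an element of $K_n(A)$ that vanishes modulo every power of $\mathfrak m$, and also vanishes away from the closed point, must be zero.

**Conjecture 1.** If $A$ is a one-dimensional complete local ring, then the diagonal map
$$K_n(A)\to \hat K_n(A)\oplus K_n(\operatorname{Frac} A)$$
is injective for all $n\ge 0$.

It is posed in Matthew Morrow, "A singular analogue of Gersten's conjecture and applications to K-theoretic adeles", arXiv:1208.0931 (2012). We begin with two situations where injectivity is easy.

**Degrees $0$ and $1$.** For a local ring the rank gives $K_0(A)=\mathbb Z=K_0(A/\mathfrak m)$, so already the component $K_0(A)\to K_0(A/\mathfrak m)$ is injective. For a local ring $K_1(A)=A^\times$, and if a unit $a$ maps to $1$ in every $A/\mathfrak m^r$ then $a-1\in\bigcap_r\mathfrak m^r=0$ by Krull's intersection theorem. So completion alone suffices, for every $A$. (Localization alone would not: in $k[[s,t]]/(s^2,st)$ the unit $1+s$ maps to $1$ in $\operatorname{Frac}A$.)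

**Lemma 1.** For every field $k$ and every $n\ge0$ the map $K_n(k[[t]])\to K_n(k((t)))$ is injective.

*Proof.* Put $V=k[[t]]$. The localization sequence of this discrete valuation ring reads
$$K_n(k)\xrightarrow{\ i_*\ }K_n(V)\to K_n(k((t))),$$
where $i_*$ is the transfer along $i^*:V\to k$, $t\mapsto0$. Let $\pi^*$ be induced by $k\subset V$. For $y\in K_n(k)$ we have $y=i^*\pi^*y$, so the projection formula gives $i_*y=i_*(i^*\pi^*y)=\pi^*y\cdot i_*(1)$. Here $i_*(1)=[k]\in K_0(V)$, and the exact sequence $0\to V\xrightarrow{t}V\to k\to0$ shows $[k]=[V]-[V]=0$. So $i_*=0$. $\square$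

Thus for $k[[t]]$ localization alone suffices, in every degree. What changes for a general $A$ and $n\ge2$? Elements of $K_1(A)$ are elements of $A$, and $A$ is $\mathfrak m$-adically separated. But $K_2(A)$ is a group of symbols modulo relations, and nothing in its construction makes it separated. And for singular, in particular non-reduced, $A$, Lemma 1 is not available.

## 2. A divisible torsion group as target, and the theorems

Fix $B=k[[t]]$ and $F=k((t))$. Here is the shape of a possible counterexample. An element of $K_2(A)$ that is, in a suitable sense, divisible by every power of $t$ should die in all $K_2(A/\mathfrak m^r)$. An element annihilated by a power of $t$ should die in $K_2(A[1/t])$. The $B$-module $F/B$ has both properties at once: every element is divisible by all $t^r$, and every element is killed by some $t^j$. So one looks for a copy of $F/B$ in $K_2$, and such copies exist.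

**Theorem 1.** Let $k$ be any field of characteristic $0$, $B=k[[t]]$, $F=k((t))$, $\lambda=te^t\in t\,\mathbb Q[[t]]$, and
$$A=B[x,y,z,w]/(x^3+\lambda xy^2,\ y^3+\lambda x^2y,\ z^3+t\,zw^2,\ w^3+t\,z^2w).$$
Then $A$ is a one-dimensional complete local ring, finite free over $B$ (hence a complete intersection). The kernel of $K_2(A)\to \hat K_2(A)\oplus K_2(\operatorname{Frac}A)$ contains a subgroup isomorphic to $F/B$. Explicitly, the Steinberg symbol $\{1-cu,\,u\}$ with $c=x^2y^2z^2w^2$, $u=e^t$, is a nonzero element of this kernel.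

So Conjecture 1 is false.

**Theorem 2.**

1. For $n=0,1$ the map of Conjecture 1 is injective for every complete one-dimensional local $A$.
2. If $k$ in Theorem 1 has transcendence degree $\ge n-2$ over $\mathbb Q$ ($n\ge2$), the map is not injective in degree $n$. So for $k=\mathbb C$ the single ring $A$ violates the conjecture for every $n\ge 2$.
3. Let $p$ be any prime and $\lambda\in p\mathbb Z_p$ transcendental over $\mathbb Q$. For $A=\mathbb Z_p[x,y,z]/(x^3+\lambda xy^2,\,y^3+\lambda x^2y,\,z^3)$ the kernel in degree $2$ contains a copy of $\mathbb Q_p/\mathbb Z_p$.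
4. If $A$ is a one-dimensional complete local ring of characteristic $p>0$ with finite residue field, the map is injective for all $n\ge0$ (no reducedness assumed).

So for finite residue fields the conjecture holds in equal characteristic and fails in general in mixed characteristic. For context only: the paper of Morrow just cited proves the conjecture for reduced $A\supseteq\mathbb Q$, and Theorem 1 shows that reducedness cannot be dropped there. Part 1 of Theorem 2 was proved in Section 1.

The strategy is to build a map from differential forms to $K_2$ (Section 3), a map from $K_2$ back to forms that detects the result (Section 4), and then to find a ring whose forms contain a divisible torsion piece (Sections 5–7).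

## 3. From differential forms to $K_2$

Throughout, $\Omega^n_S=\Omega^n_{S/\mathbb Z}$: differentials are *absolute*. These are large groups; for instance $d(e^t)$ and $e^t\,dt$ are different elements of $\Omega^1_{\mathbb Q[[t]]}$, as we shall see in Section 5.

**Dennis–Stein symbols.** (See Weibel, *The K-book*, III.5.) For $a,b\in S$ with $1-ab\in S^\times$ there is an element $\langle a,b\rangle\in K_2(S)$, natural in $S$, with

- (D1) $\langle a,b\rangle=-\langle b,a\rangle$;
- (D2) $\langle a,b\rangle+\langle a,b'\rangle=\langle a,b+b'-abb'\rangle$;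
- (D3) $\langle a,bb'\rangle=\langle ab,b'\rangle+\langle ab',b\rangle$;
- (D4) $\langle a,b\rangle=\pm\{1-ab,b\}$ if $b\in S^\times$, the sign depending only on conventions.

For example, in $k[\epsilon]/(\epsilon^2)$ with $u\in k^\times$ we have $\langle\epsilon,u\rangle=\pm\{1-\epsilon u,u\}$. The advantage over Steinberg symbols is that neither entry needs to be a unit. Note two consequences. Taking $b=b'=0$ in (D2) gives $2\langle a,0\rangle=\langle a,0\rangle$, so $\langle a,0\rangle=0$, and then $\langle 0,a\rangle=0$ by (D1). And (D1), (D2) give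
$$\langle a,b\rangle+\langle a',b\rangle=-\langle b,a+a'-aa'b\rangle=\langle a+a'-aa'b,b\rangle. \tag{1}$$

Relation (D3) looks like the Leibniz rule, with $\langle a,b\rangle$ in the role of $a\,db$. What prevents $\alpha\,da\mapsto\langle\alpha,a\rangle$ from being a homomorphism is the quadratic term in (D2) and (1). The natural remedy is to multiply by $q$ with $q^2=0$. Then (1) becomes additivity in $\alpha$. But in the second entry (D2) gives, using $q^2=0$ a second time,
$$\langle q\alpha,a\rangle+\langle q\alpha,b\rangle=\langle q\alpha,a+b-q\alpha ab\rangle=\langle q\alpha,a+b\rangle+\langle q\alpha,-q\alpha ab\rangle,$$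
and the last symbol is an obstruction. A factorization of $q$ removes it.

**Lemma 2.** Let $S$ be a commutative ring and $q=uv\in S$ with $qu=qv=0$. Then $\alpha\,da\mapsto\langle q\alpha,a\rangle$ defines a homomorphism $\varphi_q:\Omega^1_S\to K_2(S)$, compatible with ring homomorphisms.

*Proof.* We have $q^2=quv=0$, so $1-q\alpha a$ is always a unit and all symbols below are defined. As an abelian group, $\Omega^1_S$ is $S\otimes_{\mathbb Z}S$ (with $\alpha\otimes a$ standing for $\alpha\,da$) modulo all elements $\alpha\otimes ab-\alpha a\otimes b-\alpha b\otimes a$. So we must check that $\langle q\alpha,a\rangle$ is additive in $\alpha$, additive in $a$, and satisfies the Leibniz relation.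

*Leibniz.* (D3) reads $\langle q\alpha,ab\rangle=\langle q\alpha a,b\rangle+\langle q\alpha b,a\rangle$.

*Additivity in $\alpha$.* In (1) with entries $q\alpha,q\alpha'$ the quadratic term contains $q^2=0$.

*Additivity in $a$.* First, for all $\alpha,\beta$,
$$\langle q\alpha,q\beta\rangle=\langle q\alpha,u\cdot v\beta\rangle=\langle q\alpha u,v\beta\rangle+\langle q\alpha v\beta,u\rangle=\langle0,v\beta\rangle+\langle0,u\rangle=0,$$
by (D3) and $qu=qv=0$. Hence, by (D2) and $q^2=0$, for all $s,\beta\in S$,
$$\langle q\alpha,s\rangle=\langle q\alpha,s\rangle+\langle q\alpha,-q\beta\rangle=\langle q\alpha,s-q\beta\rangle.$$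
With $s=a+b$ and $\beta=\alpha ab$ this gives $\langle q\alpha,a\rangle+\langle q\alpha,b\rangle=\langle q\alpha,a+b-q\alpha ab\rangle=\langle q\alpha,a+b\rangle$.

A ring homomorphism $h$ carries $q=uv$ to $h(q)=h(u)h(v)$ with the same vanishing, and symbols are natural, so $\varphi$ is compatible with $h$. $\square$

If $q$ and $qe$ both satisfy the hypothesis of Lemma 2, for suitable factorizations, then both sides of the next formula are $\langle qe\alpha,a\rangle$ on $\omega=\alpha\,da$, so
$$\varphi_{qe}(\omega)=\varphi_q(e\,\omega). \tag{2}$$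
This formula turns a relation $e\,\omega=0$ between differential forms into a relation in $K_2$.

*Example.* In $S=B[z]/(z^3)$ take $q=z^2=z\cdot z$. Then $qz=0$, so $\varphi_{z^2}:\Omega^1_S\to K_2(S)$ is defined.

## 4. From $K_2$ back to differential forms

**The map $\delta_n$.** The Milnor group $K_n^M(S)$ is the quotient of $(S^\times)^{\otimes n}$ by the tensors containing $u\otimes(1-u)$ in neighboring places, with $u,1-u\in S^\times$. Since $du\wedge d(1-u)=-du\wedge du=0$, the rule $\{u_1,\dots,u_n\}\mapsto d\log u_1\wedge\dots\wedge d\log u_n$ is well defined on $K_n^M(S)$, where $d\log u=u^{-1}du$. By Nesterenko–Suslin (*Homology of the full linear group over a local ring, and Milnor's K-theory*), for a local ring $S$ with infinite residue field there are homomorphisms $K_n(S)\to K_n^M(S)$ whose composite with $K_n^M(S)\to K_n(S)$ is multiplication by $(-1)^{n-1}(n-1)!$. So we get a homomorphism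
$$\delta_n:K_n(S)\to\Omega^n_S,\qquad \delta_n\{u_1,\dots,u_n\}=\pm(n-1)!\;d\log u_1\wedge\dots\wedge d\log u_n .$$

**Contraction.** A derivation $E:A\to A$ gives an $A$-linear map $\iota_E:\Omega_A^n\to\Omega_A^{n-1}$,
$$\iota_E(da_1\wedge\dots\wedge da_n)=\sum_i(-1)^{i-1}E(a_i)\,da_1\wedge\dots\widehat{da_i}\dots\wedge da_n .$$

**Lemma 3 (detection).** Let $A$ be a local ring with infinite residue field which is a $B$-algebra, with $B$ a local ring and $B\to A$ local. Let $c\in A$ satisfy the hypothesis of Lemma 2. Let $E:A\to A$ be a $B$-linear derivation with $E(c)=mc$, $m\in\mathbb Z$. Then, for a fixed sign, for all $\beta,a\in B$,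
$$\iota_E\,\delta_2\,\varphi_c(\beta\,da)=\pm m\,\beta c\,da .$$

*Proof.* Replacing $a$ by $a+1$ changes neither side, because $d1=0$ and both sides depend only on $\beta\,da$. As $B$ is local, one of $a,a+1$ is a unit, so we may assume $a\in B^\times$. By (D4), $\varphi_c(\beta\,da)=\langle c\beta,a\rangle=\pm\{1-c\beta a,a\}$. Since $c^2=0$, $(1-c\beta a)^{-1}=1+c\beta a$. Also
$$d(c\beta a)\wedge a^{-1}da=\bigl(a\,d(c\beta)+c\beta\,da\bigr)\wedge a^{-1}da=d(c\beta)\wedge da .$$
Hence
$$d\log(1-c\beta a)\wedge d\log a=-(1+c\beta a)\,d(c\beta)\wedge da .$$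
By $B$-linearity, $E(c\beta)=mc\beta$ and $E(a)=0$, so contraction gives $-(1+c\beta a)\,mc\beta\,da=-mc\beta\,da$, again because $c^2=0$. $\square$

To see that a form $c\,da$ is nonzero we evaluate it with derivations of the base, and these must be extended to $A$.

**Lemma 4.** Let $A$ be a $B$-algebra, free as a $B$-module with basis $(e_i)$, with structure constants in a subring $P\subseteq B$, and with $1=\sum p_ie_i$, $p_i\in P$. Let $D:B\to W$ be a derivation into a $B$-module with $D|_P=0$. Then
$$D_A\Bigl(\sum b_ie_i\Bigr)=\sum e_i\otimes D(b_i)$$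
is a derivation $A\to A\otimes_BW$ extending $D$. It therefore induces an $A$-linear map $\Omega^1_A\to A\otimes_BW$, also written $D_A$.

*Proof.* Let $e_ie_j=\sum_l p_{ij}^le_l$ with $p_{ij}^l\in P$. As $D$ is $P$-linear,
$$D_A\Bigl(\sum_{i,j} b_ib'_j\,e_ie_j\Bigr)=\sum_{i,j,l}p^l_{ij}\,e_l\otimes D(b_ib'_j)=\sum_{i,j}e_ie_j\otimes\bigl(b_iD(b'_j)+b'_jD(b_i)\bigr),$$
which is the Leibniz rule. For $b\in B$, $D_A(b\cdot1)=\sum e_i\otimes D(bp_i)=\sum p_ie_i\otimes D(b)=1\otimes D(b)$. $\square$

**Existence of derivations.** We use a textbook fact. Let $K\subseteq L$ be fields of characteristic $0$ and let $\tau_1,\dots,\tau_m\in L$ be algebraically independent over $K$. Then there is a $K$-linear derivation $L\to L$ with prescribed values on the $\tau_i$: extend the $\tau_i$ to a transcendence basis, prescribe $0$ on the other basis elements, and extend uniquely through the remaining algebraic, hence separable, extension.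

## 5. A form divisible by every power of $t$ that localization still detects

Let $k$ have characteristic $0$, $B=k[[t]]$, $F=k((t))$. We first need one transcendental power series.

**Lemma 5.** $e^t\in F$ is transcendental over $k(t)$. Consequently $\lambda=te^t$ is transcendental over $k(t)$.

*Proof.* Suppose not, and let $\sum_{i\le N}a_iY^i$ with $a_N=1$, $N\ge1$, be the minimal polynomial of $e^t$ over $k(t)$. It is irreducible and $e^t\ne0$, so $a_0\ne0$. Differentiate $\sum a_ie^{it}=0$ with respect to $t$ and subtract $N$ times it: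
$$\sum_{i\le N}\bigl(a_i'+(i-N)a_i\bigr)e^{it}=0 .$$
The coefficient for $i=N$ is $0$. So by minimality $a_i'+(i-N)a_i=0$ for all $i<N$, and in particular $a_0'/a_0=N$. Write $a_0=f/g$ with polynomials $f,g$. Then $a_0'/a_0=f'/f-g'/g$ is zero or has negative degree (numerator minus denominator), so it cannot be the nonzero constant $N$. $\square$

**A divisible form.** For $f\in\mathbb Q[[t]]$ put $\theta(f)=df-f'\,dt\in\Omega^1_B$. Then $\theta$ is a derivation, and it kills $\mathbb Q[t]$ because $d\mathbb Q=0$. Write $f=f_{<r}+t^rh$ with $f_{<r}\in\mathbb Q[t]$ and $h\in\mathbb Q[[t]]$. Then $\theta(f)=t^r\theta(h)$. So $\theta(f)$ is divisible by every power of $t$. It need not vanish: a $k(t)$-linear derivation $D'$ of $F$ with $D'(e^t)=1$ exists by Lemma 5, and the induced map $\Omega^1_B\to F$ sends $\theta(e^t)$ to $1-e^tD'(t)=1$. So $\Omega^1_B$ is not $t$-adically separated.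

**First attempt.** Take the simplest ring in which Lemma 2 applies, $A_0=B[z]/(z^3)$ with $q=z^2$, and consider $\eta=\varphi_{q}(\theta(e^t))\in K_2(A_0)$. For each $r$, writing $\theta(e^t)=t^r\theta(h)$,
$$\eta=\langle qt^r,h\rangle-\langle qt^rh',t\rangle,$$
which becomes $0$ in $K_2(A_0/\mathfrak m^r)$ because $t^r\in\mathfrak m^r$. So $\eta$ dies in $\hat K_2(A_0)$, and half of the goal is reached.

It does not die in $K_2(\operatorname{Frac}A_0)$. Let $R_0=\operatorname{Frac}A_0=F[z]/(z^3)$, a local $F$-algebra with infinite residue field $F$, and let $E=z\partial_z$, so $E(q)=2q$. By Lemma 3 with base $F$, $\iota_E\delta_2(\eta)=\pm2q\,\theta(e^t)$ in $\Omega^1_{R_0}$. Apply Lemma 4 to $D'$ above (base $F$, $P=\mathbb Z$, $W=F$): the result is $\pm2z^2\ne0$ in $R_0$.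

So $\eta$ is $t$-divisible, but no power of $t$ kills it. To get torsion, the ring $A$ itself must impose a relation that annihilates a multiple of a form $d\lambda$ with $\lambda$ transcendental, without annihilating the "quotients" of that form by powers of $t$. For this the defining equations of $A$ must involve $\lambda$.

## 6. Partial derivatives of $x^4+2sx^2y^2+y^4$

We want a finite free $B$-algebra depending on a parameter $s\in B$, with a nonzero element $e$ such that $e\,ds=0$. Consider $G=x^4+2sx^2y^2+y^4$ and
$$f=\tfrac14\partial_xG=x^3+sxy^2,\qquad g=\tfrac14\partial_yG=y^3+sx^2y .$$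
In $\Omega^1_{B[x,y]}$ we have $dG=4f\,dx+4g\,dy+2x^2y^2\,ds$, since differentiating the coefficient $s$ counts too. On the other hand $G=xf+yg$, so after dividing by $(f,g)$, where $f=g=0$ and hence $df=dg=0$, we get $dG=0$. Comparing, $2x^2y^2\,ds=0$. Here are the precise statements.

**Lemma 6.** Let $B$ be a ring, $s\in B$ with $1-s^2\in B^\times$, $E_s=B[x,y]/(f,g)$ with $f=x^3+sxy^2$, $g=y^3+sx^2y$, and $e=x^2y^2$.

(a) $x^3y=xy^3=0$ and all monomials of degree $\ge5$ vanish in $E_s$; in particular $ex=ey=0$.

(b) $E_s$ is free over $B$ on the nine monomials $x^iy^j$, $0\le i,j\le2$, with structure constants in $\{0,1,-s\}$.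

(c) $2e\,ds=0$ in $\Omega^1_{E_s}$, hence in $\Omega^1_S$ for every $E_s$-algebra $S$.

*Proof.* (a) From $yf=0$ and $xg=0$ we get $x^3y=-sxy^3$ and $xy^3=-sx^3y$. So $x^3y=s^2x^3y$, and $x^3y=0$ because $1-s^2$ is a unit; likewise $xy^3=0$. In degree $5$: $x^5=x^2\cdot x^3=-sx^3y^2=0$ and $y^5=-sx^2y^3=0$, while $x^4y,x^3y^2,x^2y^3,xy^4$ are multiples of $x^3y$ or $xy^3$. Every monomial of higher degree is a multiple of one of degree $5$. Finally $ex=x^3y^2$ and $ey=x^2y^3$ have degree $5$.

(b) The relations are homogeneous, so $E_s$ is graded by degree in $x,y$, and its degree-$d$ part is $B[x,y]_d$ modulo the multiples of $f,g$ of degree $d$. In degrees $\le2$ there are no relations, and $1;\ x,y;\ x^2,xy,y^2$ are bases. In degree $3$ the relations $f,g$ just eliminate $x^3$ and $y^3$, leaving the basis $x^2y,xy^2$. In degree $4$ the relations are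
$$xf=x^4+sx^2y^2,\quad yg=y^4+sx^2y^2,\quad yf=x^3y+sxy^3,\quad xg=sx^3y+xy^3 .$$
The first two eliminate $x^4$ and $y^4$. The last two have determinant $1-s^2\in B^\times$ with respect to $x^3y,xy^3$, so they eliminate exactly these two. The basis left is $x^2y^2$. In degrees $\ge5$ everything is $0$ by (a). Altogether we have the nine monomials. A product of two of them is a monomial, which is a basis element, or $0$, or one of
$$x^3=-sxy^2,\quad y^3=-sx^2y,\quad x^4=y^4=-sx^2y^2 .$$

(c) In $\Omega^1_{E_s}$,
$$x\,df=3x^3dx+sxy^2dx+2sx^2y\,dy+e\,ds,\qquad y\,dg=3y^3dy+sx^2y\,dy+2sxy^2dx+e\,ds .$$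
Since $df=dg=0$, adding gives $0=3f\,dx+3g\,dy+2e\,ds=2e\,ds$. $\square$

**One block is not enough over $k[[t]]$.** Let $\lambda=te^t$ and $A_1=E_\lambda[z]/(z^3)$, $c_1=x^2y^2z^2$. The factor $z^2$ is there so that formula (2) can be used: $z^2=z\cdot z$ and $c_1=x\cdot xy^2z^2$ both satisfy the hypothesis of Lemma 2, and $\varphi_{c_1}(\beta\,d\lambda)=\varphi_{z^2}(\beta x^2y^2d\lambda)=0$ by Lemma 6(c). Write $\lambda=\sum l_it^i$, $\lambda_j=\sum_{i\ge j}l_it^{i-j}$. The forms $\theta(\lambda_j)$ satisfy $\theta(\lambda_j)=t\,\theta(\lambda_{j+1})$, so $\varphi_{c_1}(\theta(\lambda_j))$ dies in $\hat K_2(A_1)$ exactly as in Section 5. Over $R_1=A_1\otimes_BF$ we have $t^j\theta(\lambda_j)=\theta(\lambda)=d\lambda-\lambda'dt$, so the image of $\varphi_{c_1}(\theta(\lambda_j))$ in $K_2(R_1)$ is $-\varphi_{c_1}(t^{-j}\lambda'\,dt)$. The $d\lambda$ term is gone, but the $dt$ term survives. Indeed $t,\lambda$ are algebraically independent over $k$, so there is a derivation $D''$ of $F$ with $D''(\lambda)=0$, $D''(t)=1$. It kills the structure constants of $R_1$ over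 $F$, and Lemmas 3 and 4 with base $F$ and $E=z\partial_z$ send our element to $\pm2t^{-j}\lambda'c_1\neq0$ in $R_1$.

So $c\,dt$ has to be killed as well. Lemma 6 applies to any parameter, and in particular to $s=t$. This suggests replacing the auxiliary factor $B[z]/(z^3)$ by a second block $E_t$, which then serves two purposes: it kills $dt$, and its element $z^2w^2$ plays the role of $q$ in formula (2).

## 7. The ring $E_\lambda\otimes_BE_t$: proof of Theorem 1

**Step 1: the structure of $A$.** This step verifies the claims about $A$ and identifies $\operatorname{Frac}A$. We have $A=E_\lambda\otimes_BE_t$, with variables $x,y$ in the first block and $z,w$ in the second. Since $\lambda,t\in tB$, the elements $1-\lambda^2$ and $1-t^2$ are units of $B$. By Lemma 6, $A$ is free of rank $81$ over $B$ on the monomials $x^iy^jz^lw^m$ with all exponents $\le2$, with structure constants in $P=\mathbb Z[\lambda,t]\subseteq B$.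

Let $I=(x,y,z,w)$. It is nilpotent by Lemma 6(a), and $A/I=B$, because all four relations lie in $I$. So $A$ is local, Noetherian and one-dimensional, with maximal ideal $\mathfrak m=(t)+I$ and residue field $k$. It is finite over $B$, hence $t$-adically complete. If $I^N=0$, then $\mathfrak m^{r+N}\subseteq t^rA\subseteq\mathfrak m^r$, so the $t$-adic and $\mathfrak m$-adic topologies agree and $A$ is complete. Since $A$ is local, it equals the quotient of the regular local ring $B[x,y,z,w]_{(t,x,y,z,w)}$, of dimension $5$, by four elements. As $\dim A=1=5-4$, these four elements form a regular sequence, and $A$ is a complete intersection.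

The ideal $I$ is prime and nilpotent, so it is the only minimal prime. An element outside $I$ is a nonzero element of $B$, i.e. $t^m$ times a unit, plus a nilpotent; it becomes invertible once $t$ is inverted. Hence
$$R:=\operatorname{Frac}A=A_I=A[1/t]=A\otimes_BF .$$

**Step 2: the two relations.** This step shows that $\varphi_c$ kills both $d\lambda$ and $dt$. Put $e_1=x^2y^2$, $e_2=z^2w^2$, $c=e_1e_2$. By Lemma 6(a), $e_1x=e_1y=0$ and $e_2z=e_2w=0$. So the factorizations
$$e_1=x\cdot xy^2,\qquad e_2=z\cdot zw^2,\qquad c=x\cdot xy^2e_2$$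
satisfy the hypothesis of Lemma 2, in $A$ and in every $A$-algebra $S$. By Lemma 6(c), and because $2$ is invertible, $e_1\,d\lambda=0=e_2\,dt$ in $\Omega^1_S$. Formula (2) then gives, for all $\beta\in S$,
$$\varphi_c(\beta\,d\lambda)=\varphi_{e_2}(\beta e_1\,d\lambda)=0,\qquad \varphi_c(\beta\,dt)=\varphi_{e_1}(\beta e_2\,dt)=0\qquad\text{in }K_2(S). \tag{3}$$

**Step 3: the homomorphism $\kappa:F/B\to K_2(A)$.** This step builds the divisible torsion group. Write $\lambda=\sum_{i\ge0}l_it^i$ with $l_i\in\mathbb Q$, $l_0=0$, and put $\lambda_j=\sum_{i\ge j}l_it^{i-j}$, so $\lambda_0=\lambda$ and $\lambda_j=l_j+t\lambda_{j+1}$. As $\mathbb Q$ has no differentials, in $\Omega_B^1$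
$$d\lambda_j=\lambda_{j+1}\,dt+t\,d\lambda_{j+1},\qquad d\lambda=g_j\,dt+t^j\,d\lambda_j\ \text{ for some }g_j\in B. \tag{4}$$
The second formula follows from the first by induction, with $g_0=0$ and $g_{j+1}=g_j+t^j\lambda_{j+1}$. For $\beta\in B$ and $j\ge0$ put
$$\kappa_j(\beta)=\varphi_c(\beta\,d\lambda_j)=\langle c\beta,\lambda_j\rangle\in K_2(A).$$
This is additive in $\beta$. Multiply the first formula in (4) by $\beta$, apply $\varphi_c$ and use (3):
$$\kappa_j(\beta)=\varphi_c(\beta\lambda_{j+1}\,dt)+\varphi_c(t\beta\,d\lambda_{j+1})=\kappa_{j+1}(t\beta),\qquad \kappa_0(\beta)=\varphi_c(\beta\,d\lambda)=0 . \tag{5}$$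
Define $\kappa(\beta t^{-j})=\kappa_j(\beta)$. If $\beta t^{-j}=\beta't^{-j'}$ with $j'\ge j$, then $\beta'=t^{j'-j}\beta$ and $\kappa_{j'}(\beta')=\kappa_j(\beta)$ by (5), so $\kappa$ is well defined on $F$. Using common denominators it is a homomorphism. It vanishes on $B$, because $\kappa_0=0$.

**Step 4: the image of $\kappa$ dies in $\hat K_2(A)$.** Here we use divisibility. For each $r$, (5) gives $\kappa_j(\beta)=\kappa_{j+r}(t^r\beta)=\langle ct^r\beta,\lambda_{j+r}\rangle$. Since $t^r\in\mathfrak m^r$, this maps to $\langle0,\lambda_{j+r}\rangle=0$ in $K_2(A/\mathfrak m^r)$.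

**Step 5: the image of $\kappa$ dies in $K_2(R)$.** Here we use torsion. In $\Omega_R^1$ the element $t$ is invertible, so (4) gives $d\lambda_j=t^{-j}(d\lambda-g_j\,dt)$. By (3) for $S=R$,
$$\varphi_c(\beta\,d\lambda_j)=\varphi_c(t^{-j}\beta\,d\lambda)-\varphi_c(t^{-j}\beta g_j\,dt)=0 .$$

**Step 6: $\kappa$ is injective.** Here we detect. By Lemma 5 there is a $k(t)$-linear derivation $D:F\to F$ with $D(\lambda)=1$. A derivation with values in $F$ cannot be used directly in Lemma 4, because it does not kill $\lambda\in P$. But we only want to detect $F/B$. Let $\bar D:B\to F/B$ be $D|_B$ followed by $F\to F/B$. Then $\bar D(t)=0$, and $\bar D(\lambda)=0$ because $D(\lambda)=1\in B$. So $\bar D$ kills $P=\mathbb Z[\lambda,t]$, and Lemma 4 with $W=F/B$ gives an $A$-linear map $\bar D_A:\Omega^1_A\to A\otimes_BF/B$.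

Let $E=x\partial_x+y\partial_y$. On $B[x,y,z,w]$ it multiplies the first two relations by $3$ and kills the last two. So it maps the ideal of relations to itself and induces a $B$-linear derivation of $A$, with $E(c)=4c$. The residue field $k$ is infinite, so Lemma 3 applies, and the composite
$$K_2(A)\xrightarrow{\ \delta_2\ }\Omega^2_A\xrightarrow{\ \iota_E\ }\Omega^1_A\xrightarrow{\ \bar D_A\ }A\otimes_BF/B$$
sends $\kappa_j(\beta)$ to $\bar D_A(\pm4\beta c\,d\lambda_j)=\pm4\,c\otimes\beta D(\lambda_j)$. Now $\lambda-t^j\lambda_j\in\mathbb Q[t]$ and $D$ is $k(t)$-linear, so $t^jD(\lambda_j)=D(\lambda)=1$, that is, $D(\lambda_j)=t^{-j}$. Therefore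
$$\kappa(\beta t^{-j})=\kappa_j(\beta)\ \longmapsto\ \pm4\,c\otimes\beta t^{-j}. \tag{6}$$
Since $c=x^2y^2z^2w^2$ is a member of a $B$-basis of $A$, the map $F/B\to A\otimes_BF/B$, $\xi\mapsto c\otimes\xi$, is injective. And $4$ is invertible on the $k$-vector space $F/B$. So the composite with $\kappa$ is injective on $F/B$, and $\kappa$ is injective.

**Step 7: the explicit symbol.** Since $\lambda=te^t$, we have $\lambda_1=e^t=u$. So $\kappa(t^{-1})=\kappa_1(1)=\langle c,u\rangle=\pm\{1-cu,u\}$ by (D4). As $t^{-1}\ne0$ in $F/B$, this is a nonzero element of the kernel. $\blacksquare$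

## 8. All degrees $n\ge2$ over a large field: Theorem 2(2)

The case $n=2$ is Theorem 1. Let $n\ge3$ and let $a_3,\dots,a_n\in k$ be algebraically independent over $\mathbb Q$. With $A$, $c$, $u=\lambda_1=e^t$, $R$, $\bar D$ and $E$ as in Section 7, put
$$\xi=\kappa_1(1)\cdot\{a_3,\dots,a_n\}=\pm\{1-cu,u,a_3,\dots,a_n\}\in K_n(A).$$

**Step 1: $\xi$ lies in the kernel.** Ring homomorphisms respect products, and $\kappa_1(1)$ dies in every $K_2(A/\mathfrak m^r)$ and in $K_2(R)$. So $\xi$ dies in every $K_n(A/\mathfrak m^r)$ and in $K_n(R)$.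

**Step 2: the form attached to $\xi$.** As in Lemma 3, $d\log(1-cu)\wedge d\log u=-(1+cu)\,dc\wedge du$. Since $E(c)=4c$ and $E$ kills $u$ and all $a_l$, and since $c^2=0$,
$$\iota_E\delta_n(\xi)=\pm4(n-1)!\;c\,du\wedge d\log a_3\wedge\dots\wedge d\log a_n\in\Omega_A^{n-1}.$$

**Step 3: a map that detects this form.** Let $\partial_i$ ($3\le i\le n$) be derivations of $k$ with $\partial_i(a_l)=\delta_{il}$. Extend them coefficientwise to $B=k[[t]]$. Derivations of $k$ kill $\mathbb Q$, so these extensions kill $\mathbb Q[[t]]$, which contains $\lambda$ and $t$, hence they kill $P$. By Lemma 4 with $W=B$ they extend to derivations $A\to A$; we also write $\partial_i$ for the induced $A$-linear maps $\Omega^1_A\to A$. Consider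
$$(\omega_2,\dots,\omega_n)\mapsto\sum_\sigma\operatorname{sgn}(\sigma)\,\partial_3(\omega_{\sigma(3)})\cdots\partial_n(\omega_{\sigma(n)})\,\bar D_A(\omega_{\sigma(2)}),$$
the sum over the permutations $\sigma$ of $\{2,\dots,n\}$. It is a determinant with one row valued in the module $A\otimes_BF/B$. It is $A$-multilinear. It is also alternating: if $\omega_a=\omega_b$ with $a\ne b$, the terms of $\sigma$ and $(a\,b)\sigma$ cancel. So it defines an $A$-linear map $\Omega_A^{n-1}\to A\otimes_BF/B$.

**Step 4: evaluation.** Evaluate at $c\,du\wedge d\log a_3\wedge\dots\wedge d\log a_n$, that is, $\omega_2=c\,du$ and $\omega_l=d\log a_l$ for $l\ge3$. Since $D$ is $k(t)$-linear, $\bar D_A(d\log a_l)=0$, so only $\sigma$ with $\sigma(2)=2$ contribute. For these, $\partial_i(d\log a_l)=a_l^{-1}\delta_{il}$ leaves only $\sigma=\mathrm{id}$. The value is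
$$\prod_{l=3}^na_l^{-1}\cdot c\otimes D(\lambda_1)=\prod_{l=3}^na_l^{-1}\cdot c\otimes t^{-1}\ne0,$$
because the $a_l$ lie in $k^\times$ and $c$ is a basis element. As $4(n-1)!$ is invertible on the $\mathbb Q$-vector space $A\otimes_BF/B$, we get $\xi\ne0$. For $k=\mathbb C$, of infinite transcendence degree over $\mathbb Q$, the same ring $A$ works for all $n\ge2$. $\square$

## 9. Over $\mathbb Z_p$ one block suffices: Theorem 2(3)

In Section 6 the single block failed because of the term in $dt$. Over $\mathbb Z_p$ the role of $t$ is played by $p$, and $dp=0$ since $p$ is an integer. So $E_\lambda[z]/(z^3)$ has a chance. Two new points need care: $2$ need not be invertible, and the residue field is finite, so Lemma 3 does not apply directly.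

Let $B=\mathbb Z_p$ and let $\lambda\in p\mathbb Z_p$ be transcendental over $\mathbb Q$; such $\lambda$ exist because $p\mathbb Z_p$ is uncountable and the algebraic numbers are countable.

**Step 1: the ring.** We have $A=E_\lambda[z]/(z^3)$, and $1-\lambda^2\in\mathbb Z_p^\times$. By Lemma 6, $A$ is free of rank $27$ over $\mathbb Z_p$ on the monomials $x^iy^jz^l$ with exponents $\le2$, with structure constants in $P=\mathbb Z[\lambda]$. Exactly as in Section 7, Step 1, with $p$ for $t$ and $I=(x,y,z)$: the ideal $I$ is nilpotent, $A/I=\mathbb Z_p$, so $A$ is a one-dimensional complete local ring with $\mathfrak m=(p,x,y,z)$; its only minimal prime is $I$, and $\operatorname{Frac}A=A[1/p]=:R$.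

**Step 2: the relation.** Let $e=x^2y^2$ and $c=ez^2$. The factorizations $z^2=z\cdot z$ and $c=x\cdot xy^2z^2$ satisfy the hypothesis of Lemma 2, since $z^3=0$ and $ex=0$. Since $2e\,d\lambda=0$ by Lemma 6(c), formula (2) gives, over every $A$-algebra $S$ and for $\beta\in S$,
$$2\varphi_c(\beta\,d\lambda)=\varphi_{z^2}(2\beta e\,d\lambda)=0. \tag{7}$$

**Step 3: the homomorphism $\kappa:\mathbb Q_p/\mathbb Z_p\to K_2(A)$.** Write $\lambda=\sum_{i\ge1}l_ip^i$ with $l_i\in\{0,\dots,p-1\}$, put $l_0=0$ and $\lambda_j=\sum_{i\ge j}l_ip^{i-j}$. From $\lambda_j=l_j+p\lambda_{j+1}$ we get $d\lambda_j=p\,d\lambda_{j+1}$ and $d\lambda=p^jd\lambda_j$. Put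
$$\kappa_j(\beta)=2\varphi_c(\beta\,d\lambda_j)=2\langle c\beta,\lambda_j\rangle\qquad(\beta\in\mathbb Z_p).$$
Then $\kappa_j(\beta)=\kappa_{j+1}(p\beta)$, and $\kappa_0=0$ by (7). As in Section 7, $\beta p^{-j}\mapsto\kappa_j(\beta)$ is a well-defined homomorphism $\kappa:\mathbb Q_p/\mathbb Z_p\to K_2(A)$.

**Step 4: the image of $\kappa$ lies in the kernel.** We have $\kappa_j(\beta)=\kappa_{j+r}(p^r\beta)=2\langle cp^r\beta,\lambda_{j+r}\rangle$, which dies in $K_2(A/\mathfrak m^r)$ since $p^r\in\mathfrak m^r$. In $\Omega_R^1$ we have $d\lambda_j=p^{-j}d\lambda$, so in $K_2(R)$ we get $\kappa_j(\beta)=2\varphi_c(p^{-j}\beta\,d\lambda)=0$ by (7).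

**Step 5: $\ker\kappa$ is finite.** To get an infinite residue field, let $B'\supseteq\mathbb Z_p$ be a discrete valuation ring with uniformizer $p$ and infinite residue field. One may take $B'=W(\overline{\mathbb F}_p)$, or the localization of $\mathbb Z_p[T]$ at the prime ideal $(p)$, with residue field $\mathbb F_p(T)$. Let $F'=\operatorname{Frac}B'$ and $A'=A\otimes_{\mathbb Z_p}B'$. The ring $A'$ has the same presentation over $B'$, so it is free over $B'$ on the same monomials, and it is local with infinite residue field (divide by the nilpotent ideal $(x,y,z)$ to get $B'$).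

As $\lambda$ is transcendental over $\mathbb Q$, there is a derivation $D:F'\to F'$ with $D(\lambda)=1$. The induced $\bar D:B'\to F'/B'$ kills $\lambda$, hence $P=\mathbb Z[\lambda]$. The derivation $E=z\partial_z$ of $A'$ is well defined since it multiplies $z^3$ by $3$ and kills the other relations; it is $B'$-linear with $E(c)=2c$. By Lemmas 3 and 4, the composite $\bar D_{A'}\circ\iota_E\circ\delta_2$ sends the image of $\kappa_j(\beta)=2\varphi_c(\beta\,d\lambda_j)$ in $K_2(A')$ to
$$2\cdot(\pm2)\,\beta c\otimes D(\lambda_j)=\pm4\,c\otimes\beta p^{-j},$$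
because $\lambda-p^j\lambda_j\in\mathbb Z$ gives $p^jD(\lambda_j)=D(\lambda)=1$. The map $\mathbb Q_p/\mathbb Z_p\to F'/B'$ is injective since $B'\cap\mathbb Q_p=\mathbb Z_p$ ($p$ is a uniformizer of $B'$), and $c$ is a basis element. So $\kappa(\xi)=0$ implies $4\xi=0$, and $\ker\kappa\subseteq(\mathbb Q_p/\mathbb Z_p)[4]$ is finite, of the form $p^{-a}\mathbb Z_p/\mathbb Z_p$. Multiplication by $p^a$ identifies $(\mathbb Q_p/\mathbb Z_p)/\ker\kappa$ with $\mathbb Q_p/\mathbb Z_p$, so $\operatorname{im}\kappa\cong\mathbb Q_p/\mathbb Z_p$. $\square$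

## 10. Characteristic $p$ with finite residue field: Theorem 2(4)

The mechanism above needs forms divisible by all powers of $t$. Over $k[[t]]$ with $k$ finite of characteristic $p$ there are no nonzero ones: since $k$ is perfect, each $f\in k[[t]]$ can be written $f=\sum_{i<p}f_i^pt^i$, and $d(f_i^p)=0$, so $df=f'dt$. Hence $\Omega^1_{k[[t]]}$ is generated by $dt$; as a finitely generated $k[[t]]$-module it is $t$-adically separated. This explains why our construction has no analogue here. The proof of injectivity is a different argument, and it rests on several cited theorems.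

**Setup.** Let $A$ be a one-dimensional complete local ring of characteristic $p$ with finite residue field $k$. By Section 1 we may assume $n\ge2$. Let $x\in K_n(A)$ lie in the kernel of the map of Conjecture 1. By Cohen's structure theorem $A\supseteq k$, and $A$ is finite over $k[[t]]$ for a parameter $t$. Recall that a ring of characteristic $p$ is *$F$-finite* if it is a finite module over itself via Frobenius; $k[[t]]$ is so, being free of rank $p$ over $k[[t^p]]=k[[t]]^p$, and a finite algebra over an $F$-finite ring is $F$-finite. So $A$ is $F$-finite. Every $A/\mathfrak m^r$ is a finite ring, and for finite rings $K_j$ is finite for $j\ge1$ (Kuku; see Weibel, *The K-book*, Ch. IV).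

Let $I$ be the nilradical, $A_{\rm red}=A/I$, and let $\tilde A$ be the normalization of $A_{\rm red}$, that is, the product over the minimal primes $\mathfrak p$ of the normalizations of the domains $A/\mathfrak p$. Each $A/\mathfrak p$ is a complete local domain of dimension $1$ (if $\mathfrak m$ were minimal, then $\dim A=0$). Its normalization is finite over it, and is a complete discrete valuation ring of characteristic $p$ with finite residue field. So $\tilde A$ is a finite $A$-algebra, a finite product of rings $k_i[[t_i]]$ with $k_i$ finite, and $\operatorname{Frac}\tilde A=\prod_i k_i((t_i))=(\operatorname{Frac}A)_{\rm red}$.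

**Step 1: $x\mapsto0$ in $K_n(\tilde A)$, and $K_n(\tilde A)$ has no $p$-torsion.** This step uses that $x$ dies in $K_n(\operatorname{Frac}A)$. Both composites $A\to\tilde A\to\operatorname{Frac}\tilde A$ and $A\to\operatorname{Frac}A\to(\operatorname{Frac}A)_{\rm red}$ agree, so $x$ dies in $K_n(\operatorname{Frac}\tilde A)$. By Lemma 1, applied to each factor, $K_n(\tilde A)\to K_n(\operatorname{Frac}\tilde A)$ is injective, so $x$ dies in $K_n(\tilde A)$. Fields of characteristic $p$ have no $p$-torsion in $K_n$ (Geisser–Levine, Invent. Math. 139 (2000)), so $K_n(\tilde A)$, as a subgroup of $K_n(\operatorname{Frac}\tilde A)$, has none either.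

**Step 2: $T:=\ker(K_n(A)\to K_n(\tilde A))$ has bounded exponent.** This step compares $A$ with $\tilde A$ via $A_{\rm red}$. For an ideal $J$ of a ring $S$ the relative groups fit into a long exact sequence
$$\dots\to K_{n+1}(S/J)\to K_n(S,J)\to K_n(S)\to K_n(S/J)\to\dots.$$
If $S\to S'$ maps $J$ isomorphically onto an ideal of $S'$, the birelative groups fit into a long exact sequence $\dots\to K_n(S,S',J)\to K_n(S,J)\to K_n(S',J)\to\cdots$. By Geisser–Hesselholt (*On relative and bi-relative algebraic K-theory of rings of finite characteristic*, J. AMS 24 (2011)), for rings in which $p$ is nilpotent, relative $K$-groups of nilpotent ideals and birelative $K$-groups are $p$-primary of bounded exponent.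

First, $\ker(K_n(A)\to K_n(A_{\rm red}))$ is the image of $K_n(A,I)$, so it is killed by some $p^{e}$.

Next, let $\mathfrak c=\{a\in A_{\rm red}:a\tilde A\subseteq A_{\rm red}\}$ be the conductor, the largest ideal of $\tilde A$ contained in $A_{\rm red}$. (For the cusp $k[[t^2,t^3]]\subset k[[t]]$ it is $t^2k[[t]]$.) Since $\tilde A$ is finite over $A_{\rm red}$ with the same total quotient ring, $\mathfrak c$ contains a nonzerodivisor. So $A_{\rm red}/\mathfrak c$ has finite length with finite residue field, hence is a finite ring, and so is $\tilde A/\mathfrak c$, a finite module over it. Let $M$ and $M'$ be the orders of $K_n(A_{\rm red}/\mathfrak c)$ and $K_{n+1}(\tilde A/\mathfrak c)$.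

Let $y\in K_n(A_{\rm red})$ die in $K_n(\tilde A)$. Then $My$ dies in $K_n(A_{\rm red}/\mathfrak c)$, so it lifts to some $y_1\in K_n(A_{\rm red},\mathfrak c)$. The image of $y_1$ in $K_n(\tilde A,\mathfrak c)$ dies in $K_n(\tilde A)$, so it comes from $K_{n+1}(\tilde A/\mathfrak c)$ and is killed by $M'$. Hence $M'y_1$ dies in $K_n(\tilde A,\mathfrak c)$ and comes from $K_n(A_{\rm red},\tilde A,\mathfrak c)$, which has exponent dividing some $p^{e'}$. So $p^{e'}M'y_1=0$, and mapping to $K_n(A_{\rm red})$ gives $p^{e'}M'My=0$.

Finally, if $y\in T$, then $p^{e'}M'My$ dies in $K_n(A_{\rm red})$, so $p^{e+e'}M'My=0$.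

**Step 3: the prime-to-$p$ part of $x$ vanishes.** This step uses only that $x$ dies in $K_n(A/\mathfrak m)=K_n(k)$. By Step 1, $x\in T$, so $x$ is torsion by Step 2. Write $x=x'+x''$ with $x'$ of $p$-power order and $x''$ of order $m$ prime to $p$. Both are integer multiples of $x$, hence lie in the kernel. Since $k\subset A$, the map $K_*(A)\to K_*(k)$ is split, and $K_*(A)=K_*(k)\oplus N_*$ with $N_*=\ker(K_*(A)\to K_*(k))$; the same holds with $\mathbb Z/m$-coefficients. The natural sequences $0\to K_{n+1}/m\to K_{n+1}(\ ;\mathbb Z/m)\to K_n[m]\to0$ decompose accordingly, giving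
$$0\to N_{n+1}/m\to N_{n+1}(\ ;\mathbb Z/m)\to N_n[m]\to0 .$$
The ring $A$ is complete, hence henselian, and $m\in A^\times$. So Gabber rigidity gives $K_*(A;\mathbb Z/m)\cong K_*(k;\mathbb Z/m)$, the middle group is $0$, and $N_n[m]=0$. As $x''\in N_n$ and $mx''=0$, we get $x''=0$.

**Step 4: the $p$-part of $x$ vanishes.** This step uses all the quotients $A/\mathfrak m^r$. Let $U=K_n(A)[p^\infty]$ be the $p$-power torsion. By Step 1, $K_n(\tilde A)$ has no $p$-torsion, so $U\subseteq T$, and by Step 2 there is $N$ with $p^NU=0$. If $p^Ny\in U$, then $y$ is $p$-power torsion, so $y\in U$ and $p^Ny=0$. Hence $U\cap p^NK_n(A)=0$ and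
$$U\hookrightarrow K_n(A)/p^N\hookrightarrow K_n(A;\mathbb Z/p^N).$$

The continuity theorem of Clausen–Mathew–Morrow (*K-theory and topological cyclic homology of henselian pairs*, J. AMS 34 (2021)) says: for $A$ Noetherian, $\mathfrak m$-adically complete, with $A/p$ $F$-finite, $K(A)\to\operatorname{holim}_rK(A/\mathfrak m^r)$ is an equivalence mod $p$. By induction on $N$ (the cofiber sequence of $\mathbb Z/p\to\mathbb Z/p^N\to\mathbb Z/p^{N-1}$ coefficients) it is an equivalence mod $p^N$. The Milnor sequence then reads
$$0\to{\varprojlim_r}^{1}K_{n+1}(A/\mathfrak m^r;\mathbb Z/p^N)\to K_n(A;\mathbb Z/p^N)\to\varprojlim_rK_n(A/\mathfrak m^r;\mathbb Z/p^N)\to0 .$$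
Each group $K_{n+1}(A/\mathfrak m^r;\mathbb Z/p^N)$ is an extension of $K_n(A/\mathfrak m^r)[p^N]$ by $K_{n+1}(A/\mathfrak m^r)/p^N$, so it is finite. An inverse system of finite groups satisfies the Mittag-Leffler condition, so the $\varprojlim^1$-term vanishes, and
$$K_n(A;\mathbb Z/p^N)\to\varprojlim_rK_n(A/\mathfrak m^r;\mathbb Z/p^N)$$
is injective. By Step 3, $x=x'\in U$. As $x$ dies in every $K_n(A/\mathfrak m^r)$, its image in $K_n(A;\mathbb Z/p^N)$ dies in every $K_n(A/\mathfrak m^r;\mathbb Z/p^N)$, so that image is $0$. Since $U\hookrightarrow K_n(A;\mathbb Z/p^N)$, we conclude $x=0$. $\blacksquare$
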